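\title{Approximately counting the vertices of 0/1 polytopes given by inequalities}

\begin{abstract}
Let $Ax\le b$ be a system of integer inequalities that is promised to define a 0/1 polytope. We show that approximating the number of its vertices is equivalent to $\#\mathrm{SAT}$ under approximation-preserving reductions. Hence the problem reduces to $\#\mathrm{BIS}$, the problem of counting independent sets in bipartite graphs, if and only if $\#\mathrm{SAT}$ does. The equivalence persists for totally dual integral systems with bounded coefficients and boundedly many nonzeros in each row and column, and for such systems in $N$ variables an exponential gap $2^{\delta N}$ in the number of vertices is NP-hard to detect. The hard polytopes are built from implications $x_u\le x_v$ and copies of one fixed polytope, which weights the difference of two variables by numbers $w_{-1},w_0,w_1$. Each such family is equivalent to $\#\mathrm{SAT}$ if $w_1w_{-1}>w_0^2$ and to $\#\mathrm{BIS}$ otherwise, and the subspaces of $\mathbb{F}_2^7$ provide an example of the first kind.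
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{0/1 polytope} in $\mathbb{R}^N$ is the convex hull of a subset of $\{0,1\}^N$. If a family of combinatorial objects is encoded by 0/1 vectors and its convex hull is given by an explicit list of inequalities, then linear programming optimizes over the family in polynomial time. This paper is about what such a list gives for counting.

\medskip
\noindent\textbf{Problem} $\#\mathrm{PolytopeVertices}$.\\
\emph{Instance:} an integer matrix $A$ with $N$ columns and an integer vector $b$.\\
\emph{Promise:} the inequalities $Ax\le b$ define a 0/1 polytope $P\subseteq\mathbb{R}^N$.\\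
\emph{Output:} the number of vertices of $P$.
\medskip

The exact problem is $\#\mathrm{P}$-complete (see \cite{GJ}), so we ask for approximations. Counting problems are compared by the approximation-preserving (AP-) reductions of Dyer, Goldberg, Greenhill and Jerrum, written $\le_{\mathrm{AP}}$; the definitions are recalled in Section~\ref{sec:background}. Two problems serve as reference points. One is $\#\mathrm{SAT}$, counting the satisfying assignments of a CNF formula, to which every function in $\#\mathrm{P}$ reduces. The other is $\#\mathrm{BIS}$, counting the independent sets of all sizes in a bipartite graph.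

The simplest instances point to $\#\mathrm{BIS}$. A system of \emph{implications} $x_u\le x_v$, together with the bounds $0\le x\le1$, always defines a 0/1 polytope (this is the simplest case of Lemma~\ref{lem:vertices}). Its vertices correspond to the downsets of a partial order, and counting downsets is equivalent to $\#\mathrm{BIS}$. For a graph, consider the bounds $0\le x\le1$ and the inequalities $x_u+x_v\le1$ over all edges $uv$; the 0/1 solutions are the independent sets. If the graph is bipartite, replacing $x_v$ by $1-x_v$ on one side turns the edge inequalities into implications, so the promise holds and $\#\mathrm{BIS}$ is a special case of our problem. If the graph has an odd cycle of length $2k+1$, the promise fails: the point equal to $\frac12$ on the cycle and $0$ elsewhere is feasible and has sum $k+\frac12$ on the cycle, while an independent set contains at most $k$ vertices of the cycle. A further example is the stable matching polytope of a bipartite graph, a 0/1 polytope defined by a totally dual integral system that is apparently not totally unimodular: by a result of Chebolu, Goldberg and Martin, counting its vertices is again equivalent to $\#\mathrm{BIS}$.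 Finally, under the promise one can decide in polynomial time whether $P$ has a vertex at all, so hardness cannot come from the existence question, as it does for $\#\mathrm{SAT}$. All this suggests the question, posed by Guo and Jerrum~\cite{GJ}:
\begin{quote}
Is $\#\mathrm{PolytopeVertices}$ AP-reducible to $\#\mathrm{BIS}$?
\end{quote}
The examples suggest that it is. We show that the problem is as hard as any problem in $\#\mathrm{P}$.

\begin{theorem}\label{thm:main}
$\#\mathrm{PolytopeVertices}\equiv_{\mathrm{AP}}\#\mathrm{SAT}$. Consequently:
\begin{enumerate}
\item[(i)] $\#\mathrm{PolytopeVertices}\le_{\mathrm{AP}}\#\mathrm{BIS}$ if and only if $\#\mathrm{SAT}\le_{\mathrm{AP}}\#\mathrm{BIS}$.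
\item[(ii)] $\#\mathrm{PolytopeVertices}$ has no FPRAS unless $\mathrm{NP}=\mathrm{RP}$. If $\#\mathrm{BIS}$ has an FPRAS and $\mathrm{NP}\ne\mathrm{RP}$, then $\#\mathrm{PolytopeVertices}$ is not AP-reducible to $\#\mathrm{BIS}$.
\end{enumerate}
\end{theorem}

So the answer is no, under the standard hypothesis that $\#\mathrm{BIS}$ is not AP-equivalent to $\#\mathrm{SAT}$. Some hypothesis is needed: an unconditional negative answer would prove $\mathrm{NP}\ne\mathrm{RP}$ (Remark~\ref{rem:conditional}).

The hardness does not depend on large coefficients, on dense constraints, or on an integrality promise that holds for an obscure reason. It also survives an exponential loss of accuracy.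

\begin{theorem}\label{thm:sparse}
For a constant $C$, call an instance $(A,b)$ of $\#\mathrm{PolytopeVertices}$ \emph{$C$-restricted} if the system $Ax\le b$ is totally dual integral, $|A_{ij}|\le C$ for all $i,j$, and every row and every column of $A$ has at most $C$ nonzero entries.
\begin{enumerate}
\item[(i)] There is an absolute constant $C$ such that $\#\mathrm{PolytopeVertices}$ on $C$-restricted instances is AP-interreducible with $\#\mathrm{SAT}$.
\item[(ii)] There are constants $C,\delta>0$ such that, given a $C$-restricted instance with $N$ variables and a number $K$, it is NP-hard to distinguish the case of at least $K$ vertices from the case of at most $2^{-\delta N}K$ vertices.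
\end{enumerate}
\end{theorem}

For comparison with (ii), approximation within a factor $2^{N/2}$ is trivial: test emptiness by linear programming, and if $P$ is nonempty output $2^{N/2}$, since the count lies between $1$ and $2^N$.

The odd cycle shows what has to be overcome. Implications are harmless, and an edge inequality $p_u+p_v\le1$ is an implication $p_u\le q_v$ between $p_u$ and the negation $q_v=1-p_v$. Imposing the negation as an equation destroys integrality. Our construction does not impose it. It leaves $p_v$ and $q_v$ free and adds auxiliary coordinates in such a way that the polytope has many more vertices with $p_v\ne q_v$ than with $p_v=q_v$. The auxiliary coordinates are governed by an \emph{integral template}, a triple $T=(T_{-1},T_0,T_1)$ of sets of 0/1 vectors with a midpoint property (Definition~\ref{def:template}). Each such $T$ yields a family of 0/1 polytopes and the problem $\#T$ of counting their vertices (Definition~\ref{def:network}). These problems fall into exactly two classes, and the explicit templates $T^{(d)}$ of Section~\ref{sec:subspaces}, made from the subspaces of $\mathbb{F}_2^d$, show that both occur.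

\begin{theorem}\label{thm:dichotomy}
Let $T=(T_{-1},T_0,T_1)$ be a fixed integral template. Then $\#T\equiv_{\mathrm{AP}}\#\mathrm{SAT}$ if $|T_1|\,|T_{-1}|>|T_0|^2$, and $\#T\equiv_{\mathrm{AP}}\#\mathrm{BIS}$ otherwise. Moreover, $\#T^{(d)}\equiv_{\mathrm{AP}}\#\mathrm{BIS}$ for $1\le d\le6$ and $\#T^{(d)}\equiv_{\mathrm{AP}}\#\mathrm{SAT}$ for $d\ge7$.
\end{theorem}

Theorem~\ref{thm:main} is proved in Sections~\ref{sec:templates}--\ref{sec:reduction}, Theorem~\ref{thm:sparse} in Section~\ref{sec:tdi}, and Theorem~\ref{thm:dichotomy} in Section~\ref{sec:dichotomy}.

\section{Background}\label{sec:background}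

\subsection{Approximate counting}

A counting problem is a function $f$ from instances to nonnegative integers; if the problem has a promise, only inputs that satisfy it are instances. A \emph{randomized approximation scheme} for $f$ is a randomized algorithm that, given an instance $\omega$ and $0<\varepsilon<1$, outputs a number $Y$ such that $e^{-\varepsilon}f(\omega)\le Y\le e^{\varepsilon}f(\omega)$ with probability at least $\frac34$. (Using $1\pm\varepsilon$ in place of $e^{\pm\varepsilon}$ only rescales $\varepsilon$ by a constant factor.) It is an \emph{FPRAS} if its running time is polynomial in $|\omega|$ and $1/\varepsilon$.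

An \emph{AP-reduction} from $f$ to $f'$ is a randomized algorithm with input $(\omega,\varepsilon)$, running time polynomial in $|\omega|$ and $1/\varepsilon$, and access to an oracle, such that every oracle call has the form $(\omega',\varepsilon')$ with $\omega'$ an instance of $f'$ and $1/\varepsilon'$ polynomially bounded in $|\omega|$ and $1/\varepsilon$, and such that the algorithm is a randomized approximation scheme for $f$ whenever the oracle is one for $f'$. We then write $f\le_{\mathrm{AP}}f'$, and $f\equiv_{\mathrm{AP}}f'$ if also $f'\le_{\mathrm{AP}}f$. We use the following facts.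
\begin{enumerate}
\item[(F1)] The relation $\le_{\mathrm{AP}}$ is transitive. If $f\le_{\mathrm{AP}}f'$ and $f'$ has an FPRAS, then $f$ has an FPRAS.
\item[(F2)] If from $\omega$ one can compute in polynomial time an instance $\omega'$ and a positive rational $\lambda$ with $f(\omega)=\lambda f'(\omega')$, then $f\le_{\mathrm{AP}}f'$: call the oracle on $(\omega',\varepsilon)$ and multiply by $\lambda$. If always $\lambda=1$, the reduction is called \emph{parsimonious}.
\item[(F3)] Every function in $\#\mathrm{P}$ reduces parsimoniously to $\#\mathrm{SAT}$ (Cook's theorem). In particular $\#\mathrm{BIS}\le_{\mathrm{AP}}\#\mathrm{SAT}$, and $\#\mathrm{SAT}\le_{\mathrm{AP}}\#\mathrm{BIS}$ holds exactly when $\#\mathrm{BIS}$ is AP-complete for $\#\mathrm{P}$, meaning that every function in $\#\mathrm{P}$ AP-reduces to it.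
\item[(F4)] If $\#\mathrm{SAT}$ has an FPRAS, then $\mathrm{NP}=\mathrm{RP}$. Indeed, the FPRAS distinguishes a zero count from a nonzero one, so SAT lies in BPP; after reducing the error probability by repetition, one fixes the variables one at a time, keeping the formula satisfiable, and accepts only if the assignment found satisfies the formula. Conversely, if $\mathrm{NP}=\mathrm{RP}$, then every function in $\#\mathrm{P}$ has an FPRAS (Stockmeyer; Jerrum, Valiant and Vazirani).
\item[(F5)] Let $\#\mathrm{Downsets}$ be the problem of counting the downsets of a finite partial order, that is, the subsets that contain with each element all smaller elements. Then $\#\mathrm{Downsets}\equiv_{\mathrm{AP}}\#\mathrm{BIS}$ (Dyer, Goldberg, Greenhill and Jerrum).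
\end{enumerate}

\subsection{Polyhedra}\label{subsec:polyhedra}

A point of $\{0,1\}^N$ is a vertex of the cube $[0,1]^N$, hence a vertex of every polytope that contains it and is contained in the cube. Since the vertices of $\operatorname{conv}U$ lie in $U$, two facts follow: every set $U\subseteq\{0,1\}^N$ is the vertex set of $\operatorname{conv}U$, and the vertices of a 0/1 polytope are exactly its 0/1 points.

Dual vectors are written as rows. A system $Ax\le b$ is \emph{totally dual integral} (TDI) if, for every integral $c$ for which $\max\{cx:Ax\le b\}$ is finite, the dual program $\min\{yb:yA=c,\ y\ge0\}$ has an integral optimal solution. By a theorem of Giles and Pulleyblank, every polytope with integral vertices is defined by a TDI system $Ax\le b$ with $A$ and $b$ integral.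

A matrix is \emph{totally unimodular} if all its square submatrices have determinant $0$, $1$ or $-1$. This holds for every matrix in which each column has at most one entry $+1$, at most one entry $-1$, and zeros elsewhere. If $\Lambda$ is totally unimodular, $c$ and the lower bounds $y^-$ are integral, and each upper bound in $y^+$ is an integer or $+\infty$, then every vertex of $\{y:\Lambda y=c,\ y^-\le y\le y^+\}$ is integral. As all coordinates are bounded below, this polyhedron contains no line, so a linear function with a finite minimum on it attains the minimum at a vertex.

\section{Templates and their polytopes}\label{sec:templates}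

We want to give a pair of 0/1 variables $x_u,x_v$ a weight $w_k$ that depends on the difference $k=x_u-x_v\in\{-1,0,1\}$. Since we count vertices, the weight has to be a number of choices: we attach a block $z$ of new 0/1 coordinates that may range over a set $T_k$ of size $w_k$. To say this with linear inequalities we must pass to a convex hull, and the question is when the resulting polytope has no further vertices.

\begin{definition}\label{def:template}
A \emph{template} of dimension $D$ is a triple $T=(T_{-1},T_0,T_1)$ of nonempty subsets of $\{0,1\}^D$. Put $w_k=|T_k|$, $g=w_1w_{-1}$, $\rho=w_0^2/g$, and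
\[
Q=\operatorname{conv}\bigl((\{-1\}\times T_{-1})\cup(\{0\}\times T_0)\cup(\{1\}\times T_1)\bigr)\subseteq\mathbb{R}\times\mathbb{R}^D,
\]
with points written $(f,z)$. The template is \emph{integral} if $\frac12(z_1+z_{-1})\in\operatorname{conv}T_0$ for all $z_1\in T_1$ and $z_{-1}\in T_{-1}$.
\end{definition}

The condition says that a segment from level $f=1$ to level $f=-1$ crosses level $0$ inside $\operatorname{conv}T_0$. It extends to all $z_1\in\operatorname{conv}T_1$ and $z_{-1}\in\operatorname{conv}T_{-1}$: if $z_1=\sum_i\lambda_is_i$ and $z_{-1}=\sum_j\mu_js'_j$ are convex combinations, then $\frac12(z_1+z_{-1})=\sum_{i,j}\lambda_i\mu_j\cdot\frac12(s_i+s'_j)$. As a consequence, each half of $Q$ is spanned by two adjacent levels.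

\begin{lemma}\label{lem:halves}
Let $T$ be integral and $(f,z)\in Q$. If $f\ge0$, then $z=fz_1+(1-f)z_0$ for some $z_1\in\operatorname{conv}T_1$ and $z_0\in\operatorname{conv}T_0$. If $f\le0$, then $z=|f|z_{-1}+(1-|f|)z_0$ for some $z_{-1}\in\operatorname{conv}T_{-1}$ and $z_0\in\operatorname{conv}T_0$.
\end{lemma}

\begin{proof}
Grouping a convex combination by levels, write $(f,z)=\sum_{k=-1}^{1}\lambda_k(k,s_k)$ with $s_k\in\operatorname{conv}T_k$, $\lambda_k\ge0$ and $\sum_k\lambda_k=1$. Then $f=\lambda_1-\lambda_{-1}$. If $f\ge0$, pair all of the mass at level $-1$ with an equal mass at level $1$: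
\[
z=(\lambda_1-\lambda_{-1})s_1+\Bigl(2\lambda_{-1}\cdot\frac{s_1+s_{-1}}2+\lambda_0s_0\Bigr).
\]
The bracket is a nonnegative combination of two points of $\operatorname{conv}T_0$ with total weight $2\lambda_{-1}+\lambda_0=1-f$. It therefore equals $(1-f)z_0$ with $z_0\in\operatorname{conv}T_0$, where $z_0$ is arbitrary if $f=1$. The case $f\le0$ follows by exchanging the levels $1$ and $-1$.
\end{proof}

The polytope $Q$ has integral vertices. For each template we fix, once and for all, a TDI system $\beta f+Hz\le h$ with integer data that defines $Q$; here $\beta$ and $h$ are column vectors and $H$ is a matrix. Total dual integrality is used only in Section~\ref{sec:tdi}. What matters everywhere is that the system depends on $T$ alone, so that it has constant size when $T$ is fixed.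

\begin{definition}\label{def:network}
A \emph{network} is a triple $(V,I,S)$, where $V$ is a finite set of nodes and $I,S$ are finite lists, with repetitions allowed, of ordered pairs of distinct nodes. Members of $I$ are \emph{implications} and members of $S$ are \emph{soft arcs}. The polytope $P_T(V,I,S)$ consists of all points $(x,(z^a)_{a\in S})\in\mathbb{R}^V\times(\mathbb{R}^D)^S$ with $x\in[0,1]^V$, $x_u\le x_v$ for $(u,v)\in I$, and $(x_u-x_v,z^a)\in Q$ for $a=(u,v)\in S$. It is defined by the integer system
\begin{equation}\label{eq:system}
\begin{aligned}
-x_v\le0,\quad x_v&\le1 &&(v\in V),\\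
x_u-x_v&\le0 &&((u,v)\in I),\\
\beta(x_u-x_v)+Hz^a&\le h &&(a=(u,v)\in S).
\end{aligned}
\end{equation}
For a fixed integral template $T$, the problem $\#T$ has a network as instance and the number of vertices of $P_T(V,I,S)$ as output.
\end{definition}

For fixed $T$, the system \eqref{eq:system} has $O(|V|+|I|+|S|)$ nonzero entries, all bounded, and is written down in polynomial time. Call $x\in\{0,1\}^V$ \emph{feasible} if $x_u\le x_v$ for all $(u,v)\in I$.

\begin{lemma}\label{lem:vertices}
Let $T$ be integral. Then $P=P_T(V,I,S)$ is a 0/1 polytope. Its vertices are the points $(x,z)$ with $x\in\{0,1\}^V$ feasible and $z^a\in T_{x_u-x_v}$ for all $a=(u,v)\in S$. Hence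
\begin{equation}\label{eq:count}
\#T(V,I,S)=\sum_{x\ \mathrm{feasible}}\ \prod_{(u,v)\in S}w_{x_u-x_v}.
\end{equation}
\end{lemma}

The proof rounds all coordinates of $x$ at a common random threshold. Such rounding respects implications, and it never reverses the sign of a difference $x_u-x_v$. This is why soft arcs see only differences, and why Lemma~\ref{lem:halves} is what is needed: a soft arc with $x_u\ge x_v$ is rounded to the levels $0$ and $1$ only.

\begin{proof}
Let $U$ be the set of points described. These are 0/1 points of $P$, so by Section~\ref{subsec:polyhedra} it suffices to show $P\subseteq\operatorname{conv}U$. Given $(x,z)\in P$, we construct a random point $(\hat x,\hat z)$ of the finite set $U$ with expectation $(x,z)$.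

Choose $\theta$ uniformly in $(0,1]$, and put $\hat x_v=1$ if $x_v\ge\theta$ and $\hat x_v=0$ otherwise. Then $\hat x_v$ has expectation $x_v$. If $x_u\le x_v$ then $\hat x_u\le\hat x_v$, so $\hat x$ is feasible.

Let $a=(u,v)\in S$, $f=x_u-x_v$ and $\hat f=\hat x_u-\hat x_v$. Suppose $f\ge0$. Then $\hat f=1$ if $x_v<\theta\le x_u$, which has probability $f$, and $\hat f=0$ otherwise. Write $z^a=fz_1+(1-f)z_0$ as in Lemma~\ref{lem:halves}. Since $z_k\in\operatorname{conv}T_k$, we can, given $\theta$, choose a random point $\hat z^a\in T_{\hat f}$ with expectation $z_{\hat f}$. The overall expectation of $\hat z^a$ is $fz_1+(1-f)z_0=z^a$. If $f<0$, then $\hat f=-1$ with probability $|f|$ and $\hat f=0$ otherwise, and we use the second half of Lemma~\ref{lem:halves} in the same way. Thus $(\hat x,\hat z)\in U$ always, and its expectation is $(x,z)$. Formula \eqref{eq:count} counts $U$.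
\end{proof}

By the lemma, the map from a network to the system \eqref{eq:system} is a parsimonious reduction, so $\#T\le_{\mathrm{AP}}\#\mathrm{PolytopeVertices}$ for every integral template $T$.

\begin{example}[integrality cannot be omitted]\label{ex:nonintegral}
Let $D=1$, $T_{-1}=T_0=\{0\}$ and $T_1=\{0,1\}$. This template has $g=2>1=w_0^2$ but is not integral, because $\frac12(1+0)\notin\operatorname{conv}T_0$. Here $Q$ is the triangle $z\ge0$, $2z\le1+f$, $f\le1$. For the network with two nodes and one soft arc $(u,v)$, the point $(x_u,x_v,z)=(0,0,\frac12)$ satisfies the three independent constraints $x_u\ge0$, $x_v\ge0$, $2z\le1+x_u-x_v$ with equality, so it is a fractional vertex. Enlarging $T_0$ to $\{0,1\}$ makes the template integral, but then $g=2<4=w_0^2$.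
\end{example}

Suppose for the moment that an integral template with $\rho<1$ exists. Join two nodes $p,q$ by $M$ soft arcs $(p,q)$ and $M$ soft arcs $(q,p)$; we call this a \emph{soft negation} of strength $M$. From now on a node and its variable are denoted by the same letter. In \eqref{eq:count} the $2M$ arcs contribute
\begin{equation}\label{eq:negation}
(w_1w_{-1})^M=g^M\ \text{ if }p\ne q,\qquad (w_0^2)^M=\rho^Mg^M\ \text{ if }p=q .
\end{equation}
Both directions are used so that $(p,q)=(1,0)$ and $(0,1)$ get the same weight, whatever the ratio of $w_1$ to $w_{-1}$. The next example shows the method on the smallest non-bipartite graph.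

\begin{example}[the triangle]\label{ex:triangle}
Take nodes $p_i,q_i$ for $i=1,2,3$, the implications $p_1\le q_2$, $p_2\le q_3$, $p_3\le q_1$, and a soft negation of strength $M$ between $p_i$ and $q_i$ for each $i$. Let $Z$ be the number of vertices of the polytope. By \eqref{eq:count} and \eqref{eq:negation},
\[
Z=g^{3M}\sum_{(p,q)\ \mathrm{feasible}}\rho^{M|B|},\qquad B=\{i:p_i=q_i\}.
\]
The three implications involve disjoint pairs of variables and have three solutions each, so the sum has $27$ terms. If $B=\emptyset$, then $q=1-p$ and the implications read $p_1+p_2\le1$, $p_2+p_3\le1$, $p_3+p_1\le1$; the solutions are the $4$ independent sets of the triangle. Hence $4\le Z/g^{3M}\le4+23\rho^M$, and for large $M$ the vertices of a 0/1 polytope count the independent sets of a triangle up to a small error.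

Imposing $q=1-p$ as an equation would create the fractional vertex $p=(\frac12,\frac12,\frac12)$. In the soft version the point with all $p_i=q_i=\frac12$ and $z^a\in T_0$ still lies in the polytope. It is now the midpoint of two 0/1 vertices, one with $p=q=0$ and one with $p=q=1$. Such vertices are what keeps the polytope integral, and $\rho<1$ makes them a negligible fraction of all vertices.
\end{example}

\section{A template from the subspaces of $\mathbb{F}_2^d$}\label{sec:subspaces}

Everything now depends on finding an integral template with $w_1w_{-1}>w_0^2$, and there are reasons to doubt that one exists. Integrality says that $\operatorname{conv}T_0$ contains the Minkowski average of $\operatorname{conv}T_1$ and $\operatorname{conv}T_{-1}$, so for volumes the Brunn--Minkowski inequality gives the opposite inequality $\operatorname{vol}(\operatorname{conv}T_0)^2\ge\operatorname{vol}(\operatorname{conv}T_1)\operatorname{vol}(\operatorname{conv}T_{-1})$. In dimension $D=1$ the numbers of vertices behave likewise: if $g\ge2$, then some midpoint equals $\frac12$, which forces $T_0=\{0,1\}$ and $w_0^2=4\ge g$.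

But the number of vertices is not a volume. Take $T_{-1}=\{0\}$. We then need a set $T_0$ and more than $w_0^2$ vectors $s\in\{0,1\}^D$ with $\frac12s\in\operatorname{conv}T_0$. Midpoints of two members of $T_0$ do not suffice, since there are at most $w_0(w_0+1)/2\le w_0^2$ of them. We need averages over larger subsets of $T_0$ in which every coordinate has mean $0$ or $\frac12$. Linear algebra over $\mathbb{F}_2$ supplies these: a linear functional on a vector space over $\mathbb{F}_2$ either vanishes or equals $1$ on exactly half of the vectors.

Let $d\ge1$, let $X=\mathbb{F}_2^d\setminus\{0\}$ and $D=2^d-1$, and index the coordinates of $\{0,1\}^D$ by $X$. Let $\langle\xi,y\rangle=\sum_i\xi_iy_i\in\mathbb{F}_2$, read as the real number $0$ or $1$. For $y\in\mathbb{F}_2^d$ and for a subspace $W\le\mathbb{F}_2^d$ define $\ell_y,s_W\in\{0,1\}^X$ by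
\[
\ell_y(\xi)=\langle\xi,y\rangle,\qquad s_W(\xi)=\begin{cases}1,&\xi\notin W,\\0,&\xi\in W,\end{cases}
\]
and let $T^{(d)}$ be the template
\[
T_{-1}=\{0\},\qquad T_0=\{\ell_y:y\in\mathbb{F}_2^d\},\qquad T_1=\{s_W:W\le\mathbb{F}_2^d\}.
\]
Distinct $y$ give distinct $\ell_y$ (evaluate at the unit vectors), and $s_W$ determines $W$. Hence $w_{-1}=1$, $w_0=2^d$ and $w_1=G_d$, the number of subspaces of $\mathbb{F}_2^d$.

\begin{example}
For $d=1$ we get $T_0=T_1=\{0,1\}$, the repaired template of Example~\ref{ex:nonintegral}. For $d=2$ order $X$ as $(10,01,11)$. Then $T_0=\{000,101,011,110\}$, the vertex set of a tetrahedron inscribed in the cube. The whole space gives $s_W=000$, the three lines give $011,101,110$, and the zero subspace gives $111$. For the first four, $\frac12s_W$ is the midpoint of $000$ and $s_W\in T_0$. The point $\frac12(1,1,1)$ is not a midpoint of two members of $T_0$, as $T_0$ contains no complementary pair, but it is the average of all four. So $w_1=5$ exceeds $w_0=4$, though not yet $w_0^2=16$. As $d$ grows, $G_d$ is at least $2^{\lfloor d^2/4\rfloor}$ and overtakes $w_0^2=4^d$.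
\end{example}

\begin{lemma}\label{lem:Td}
The template $T^{(d)}$ is integral for all $d\ge1$. It satisfies $w_1w_{-1}>w_0^2$ if and only if $d\ge7$. For $d=7$ we have $w_1w_{-1}=29212$ and $w_0^2=16384$.
\end{lemma}

\begin{proof}
Fix $W$ and let $W^\perp=\{y:\langle\xi,y\rangle=0\text{ for all }\xi\in W\}$. The form is nondegenerate, so $\dim W+\dim W^\perp=d$ and $(W^\perp)^\perp=W$. Average $\ell_y$ over $y\in W^\perp$. If $\xi\in W$, then $\ell_y(\xi)=0$ for all such $y$. If $\xi\notin W=(W^\perp)^\perp$, then $y\mapsto\langle\xi,y\rangle$ is a nonzero linear functional on $W^\perp$, and the average of $\ell_y(\xi)$ is $\frac12$. Hence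
\[
\tfrac12(s_W+0)=\frac1{|W^\perp|}\sum_{y\in W^\perp}\ell_y\in\operatorname{conv}T_0,
\]
and $T^{(d)}$ is integral.

It remains to compare $G_d$ with $4^d$. The number of $k$-dimensional subspaces of $\mathbb{F}_2^d$ is the Gaussian binomial coefficient
\[
\binom dk_2=\prod_{i=0}^{k-1}\frac{2^{d-i}-1}{2^{k-i}-1},
\]
and $\binom dk_2=\binom d{d-k}_2$ through $W\mapsto W^\perp$. Summing over $k$,
\[
\begin{array}{lll}
G_1=1+1=2\le4, &\quad& G_4=2(1+15)+35=67\le256,\\
G_2=1+3+1=5\le16, && G_5=2(1+31+155)=374\le1024,\\
G_3=2(1+7)=16\le64, && G_6=2(1+63+651)+1395=2825\le4096.
\end{array}
\]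
For $d=7$ we have $\binom72_2=\frac{127\cdot63}{3\cdot1}=2667$ and $\binom73_2=\frac{127\cdot63\cdot31}{7\cdot3\cdot1}=11811$, so
\[
G_7=2(1+127+2667+11811)=29212>16384=4^7 .
\]
Let $d\ge8$. Each factor in the product is at least $2^{d-k}$, because $2^{d-k}(2^{k-i}-1)=2^{d-i}-2^{d-k}\le2^{d-i}-1$. Hence $\binom dk_2\ge2^{k(d-k)}$, and $k=\lfloor d/2\rfloor$ gives $k(d-k)=\lfloor d^2/4\rfloor\ge2d$. Counting also the zero subspace, $G_d>2^{2d}=4^d$.
\end{proof}

\section{The reduction from $\#\mathrm{SAT}$}\label{sec:reduction}

Throughout this section $T$ is a fixed integral template with $\rho<1$, and $\kappa\ge1$ is a fixed integer with $\rho^\kappa\le\frac12$. For $T^{(7)}$ we have $\rho=16384/29212<0.57$, and $\kappa=2$ works.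

Example~\ref{ex:triangle} extends to any graph. To reach $\#\mathrm{SAT}$ we encode satisfying assignments as the independent sets of a given, largest possible size in a graph, and we add a weight that makes these sets dominate the count.

\subsection{The conflict graph}

Call a CNF formula $\varphi$ \emph{reduced} if it has $m\ge1$ clauses, each clause is non-tautological and consists of literals on one, two or three distinct variables, and every variable occurs in some clause. Number the clauses $1,\dots,m$. The \emph{conflict graph} $\Gamma$ of $\varphi$ has as vertices the pairs $(j,\tau)$, where $\tau$ is an assignment to the variables of clause $j$ that satisfies this clause. Two distinct vertices are adjacent if their assignments give different values to a common variable. Let $n$ be the number of vertices of $\Gamma$ and $\alpha$ its independence number.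

\begin{lemma}\label{lem:conflict}
We have $n\le7m$. The number $\alpha\le m$ is the maximum number of clauses of $\varphi$ that can be satisfied simultaneously. The independent sets of size $m$ in $\Gamma$ are in bijection with the satisfying assignments of $\varphi$.
\end{lemma}

\begin{proof}
A non-tautological clause on $k\le3$ variables has $2^k-1\le7$ satisfying assignments. Two distinct vertices with the same $j$ carry different assignments to the same variables, so they are adjacent. Thus an independent set of size $k$ involves $k$ different clauses; its assignments agree on common variables and merge into one partial assignment, every extension of which satisfies these $k$ clauses. Conversely, restricting an assignment to $k$ clauses that it satisfies gives an independent set of size $k$. For $k=m$ the merged assignment is defined on all variables, since every variable occurs in a clause, and merging and restricting are inverse to each other.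
\end{proof}

\subsection{The network and its vertex count}

Let $r\ge1$ be an integer and $M=2r\kappa$, so that $\rho^M\le2^{-2r}$. Give each edge of $\Gamma$ an arbitrary orientation. The network $\mathcal{N}(\varphi,r)=(V,I,S)$ has
\begin{itemize}
\item nodes $p_v,q_v,t_v^1,\dots,t_v^r$ for each vertex $v$ of $\Gamma$;
\item implications $t_v^i\le p_v$ for all $v$ and $i$, and $p_u\le q_v$ for each oriented edge $(u,v)$ of $\Gamma$;
\item a soft negation of strength $M$ between $p_v$ and $q_v$ for each $v$.
\end{itemize}
The variable $p_v$ records whether $v$ is chosen. The variables $t_v^i$ are free if $p_v=1$ and zero if $p_v=0$, so each chosen vertex earns a factor $2^r$. This reward invites cheating: $p=q=1$ is feasible and chooses all vertices. A vertex with $p_v=q_v$ may thus gain $2^r$ undeservedly, and $M$ is chosen so that it pays $2^{-2r}$ for it, a net loss of $2^{-r}$. This is the only place where $\rho<1$ is used.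

\begin{proposition}\label{prop:estimate}
Let $Z=\#T(\mathcal{N}(\varphi,r))$. Then
\begin{align}
\#\mathrm{SAT}(\varphi)\ \le\ \frac{Z}{g^{nM}2^{rm}}\ &\le\ \#\mathrm{SAT}(\varphi)+2^{14m-r},\label{eq:sandwich}\\
Z\ &\le\ g^{nM}\,2^{14m+r\alpha}.\label{eq:upper}
\end{align}
\end{proposition}

\begin{proof}
Apply \eqref{eq:count}, sum over the variables $t_v^i$, and use \eqref{eq:negation}:
\begin{equation}\label{eq:sum}
\frac{Z}{g^{nM}}=\sum_{(p,q)}2^{r|J|}\rho^{M|B|},\qquad J=\{v:p_v=1\},\quad B=\{v:p_v=q_v\},
\end{equation}
where the sum is over all $p,q\in\{0,1\}^{V(\Gamma)}$ with $p_u\le q_v$ for the oriented edges $(u,v)$. It has at most $4^n\le2^{14m}$ terms.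

In every term the set $J\setminus B$ is independent. Indeed, a vertex $v\in J\setminus B$ has $p_v=1$ and $q_v=0$, so an oriented edge $(u,v)$ inside $J\setminus B$ would have $p_u=1>0=q_v$. Therefore $|J|\le\alpha+|B|$, and each term satisfies
\begin{equation}\label{eq:term}
2^{r|J|}\rho^{M|B|}\le2^{r(\alpha+|B|)-2r|B|}=2^{r(\alpha-|B|)} .
\end{equation}
In particular each term is at most $2^{r\alpha}$, which gives \eqref{eq:upper}.

If $B=\emptyset$, then $q=1-p$ and $J$ is independent. Conversely, if $J$ is independent with indicator $p$, then $(p,1-p)$ occurs in the sum, since $p_u\le1-p_v$ on every edge. So the terms with $B=\emptyset$ correspond to the independent sets $J$ and equal $2^{r|J|}$. By Lemma~\ref{lem:conflict}, those with $|J|=m$ contribute exactly $2^{rm}\,\#\mathrm{SAT}(\varphi)$. Every other term is at most $2^{r(m-1)}$: if $B=\emptyset$ because $|J|\le m-1$, and if $B\ne\emptyset$ by \eqref{eq:term} and $\alpha\le m$. Their sum is at most $2^{14m}2^{r(m-1)}$. Dividing by $2^{rm}$ gives \eqref{eq:sandwich}.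
\end{proof}

\begin{proposition}\label{prop:hard}
If $T$ is an integral template with $w_1w_{-1}>w_0^2$, then $\#\mathrm{SAT}\le_{\mathrm{AP}}\#T$.
\end{proposition}

\begin{proof}
We first pass to reduced formulas. A clause $\lambda_1\vee\lambda_2\vee\cdots$ with more than three literals is shortened by replacing $\lambda_1\vee\lambda_2$ with a new variable $y$ and adding the clauses $\bar y\vee\lambda_1\vee\lambda_2$, $y\vee\bar\lambda_1$, $y\vee\bar\lambda_2$. They determine $y$ as the value of $\lambda_1\vee\lambda_2$, so the number of satisfying assignments is unchanged. Repeat until all clauses are short, then delete tautological clauses and repeated literals, and delete the variables that occur in no clause, each of which contributes a factor $2$. A formula with an empty clause has count $0$, and a formula without clauses has a power of $2$ as its count. In all other cases we are left with a reduced formula $\varphi$ and a known factor by which the final answer is multiplied.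

Given $\varphi$ and $0<\varepsilon<1$, put $r=14m+\lceil\log_2(16/\varepsilon)\rceil$, so that $2^{14m-r}\le\varepsilon/16$. The network $\mathcal{N}(\varphi,r)$ and the integer $g^{nM}2^{rm}$ are computed in time polynomial in $|\varphi|$ and $\log(1/\varepsilon)$. Call the oracle once, on this network with accuracy $\varepsilon/2$, and divide the answer by $g^{nM}2^{rm}$ to obtain $Y$. The error in \eqref{eq:sandwich} is additive, so the case of an unsatisfiable formula needs a cutoff: output $0$ if $Y<\frac12$, and $Y$ otherwise.

With probability at least $\frac34$ the oracle is accurate, and then \eqref{eq:sandwich} gives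
\[
e^{-\varepsilon/2}\,\#\mathrm{SAT}(\varphi)\le Y\le e^{\varepsilon/2}\bigl(\#\mathrm{SAT}(\varphi)+\varepsilon/16\bigr).
\]
If $\#\mathrm{SAT}(\varphi)=0$, then $Y\le e^{1/2}/16<\frac12$ and the output $0$ is correct. If $\#\mathrm{SAT}(\varphi)\ge1$, then $Y\ge e^{-1/2}>\frac12$, the output is $Y$, and $e^{-\varepsilon/2}\le Y/\#\mathrm{SAT}(\varphi)\le e^{\varepsilon/2}(1+\varepsilon/16)\le e^{\varepsilon}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:Td}, Proposition~\ref{prop:hard} and Lemma~\ref{lem:vertices},
\[
\#\mathrm{SAT}\le_{\mathrm{AP}}\#T^{(7)}\le_{\mathrm{AP}}\#\mathrm{PolytopeVertices}.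
\]
For the converse, under the promise the number of vertices is $|\{x\in\{0,1\}^N:Ax\le b\}|$ by Section~\ref{subsec:polyhedra}. This expression is defined for all $(A,b)$ and belongs to $\#\mathrm{P}$, since $Ax\le b$ can be tested in polynomial time. By (F3) it reduces parsimoniously to $\#\mathrm{SAT}$.

Part (i) follows from the equivalence and the transitivity of $\le_{\mathrm{AP}}$. For (ii), an FPRAS for $\#\mathrm{PolytopeVertices}$ gives one for $\#\mathrm{SAT}$ by (F1), and then $\mathrm{NP}=\mathrm{RP}$ by (F4). If $\#\mathrm{BIS}$ has an FPRAS and $\#\mathrm{PolytopeVertices}\le_{\mathrm{AP}}\#\mathrm{BIS}$, then $\#\mathrm{PolytopeVertices}$ has an FPRAS by (F1), so again $\mathrm{NP}=\mathrm{RP}$.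
\end{proof}

\begin{remark}\label{rem:conditional}
If $\mathrm{NP}=\mathrm{RP}$, then the $\#\mathrm{P}$ function in the proof above has an FPRAS by (F4). This FPRAS is an AP-reduction from $\#\mathrm{PolytopeVertices}$ to $\#\mathrm{BIS}$ that makes no oracle calls. Hence a proof that no such reduction exists would be a proof of $\mathrm{NP}\ne\mathrm{RP}$.
\end{remark}

\section{Sparse totally dual integral systems}\label{sec:tdi}

\subsection{Total dual integrality}

\begin{lemma}\label{lem:tdi}
For every integral template $T$ and every network $(V,I,S)$, the system \eqref{eq:system} is TDI.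
\end{lemma}

The system is glued from two TDI parts, the implications and the copies of $Q$, which share the variables $x$. To separate them we optimize out each block $z^a$. What remains is a concave function of $x_u-x_v$ with a single breakpoint, at $0$, and integer slopes, and this leads to a network flow problem. Its integral solution tells us which integral objective to use on each copy of $Q$.

\begin{proof}
The polytope $P=P_T(V,I,S)$ is nonempty, as it contains the points with $x=0$ and $z^a\in T_0$. Let $cx+\sum_a\gamma^az^a$ be an objective with $c$ and all $\gamma^a$ integral, and let $\mathrm{OPT}$ be its maximum over $P$. We must find an integral feasible solution of value $\mathrm{OPT}$ for the dual program of \eqref{eq:system}.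

\emph{Step 1: eliminating $z$.} For $a\in S$ and $f\in[-1,1]$ let $\phi_a(f)=\max\{\gamma^az:(f,z)\in Q\}$. Since $Q$ is convex and projects onto $[-1,1]$, the function $\phi_a$ is well defined and concave. By Lemma~\ref{lem:halves} with $f=k\in\{-1,0,1\}$, the slice of $Q$ at level $k$ is $\operatorname{conv}T_k$, so $\phi_a(k)=\max\{\gamma^az:z\in T_k\}$ is an integer. For $0\le f\le1$, Lemma~\ref{lem:halves} gives $\phi_a(f)\le f\phi_a(1)+(1-f)\phi_a(0)$, and concavity gives the reverse inequality. So $\phi_a$ is linear on $[0,1]$, and by the second half of the lemma also on $[-1,0]$. The slopes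
\[
\sigma_a^+=\phi_a(1)-\phi_a(0),\qquad\sigma_a^-=\phi_a(0)-\phi_a(-1)
\]
are integers with $\sigma_a^+\le\sigma_a^-$ by concavity. Hence $\phi_a(f)=\phi_a(0)+\min(\sigma_a^+f,\sigma_a^-f)$. (For the non-integral template of Example~\ref{ex:nonintegral} and $\gamma^a=1$ one gets $\phi_a(f)=\frac12(1+f)$, and this step fails.) For fixed $x$ the blocks $z^a$ can be optimized independently, so $\mathrm{OPT}$ is the maximum of $cx+\sum_a\tau_a$ subject to
\[
0\le x\le1,\qquad x_u-x_v\le0\ \ ((u,v)\in I),\qquad\tau_a-\sigma_a^\pm(x_u-x_v)\le\phi_a(0)\ \ (a=(u,v)\in S),
\]
where the last condition stands for two inequalities.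

\emph{Step 2: the flow problem.} Take the dual of this program, with nonnegative multipliers $\pi_v$ for $x_v\le1$, $\nu_v$ for $-x_v\le0$, $\mu_i$ for $i\in I$, and $\lambda_a^+,\lambda_a^-$ for the two inequalities of $a$. The variable $\tau_a$ gives the equation $\lambda_a^++\lambda_a^-=1$. So the dual objective is $\sum_a\phi_a(0)+\sum_v\pi_v$, and in the equations for the variables $x_v$ the multipliers $\lambda_a^\pm$ enter only through $s_a=\lambda_a^+\sigma_a^++\lambda_a^-\sigma_a^-$, which ranges over the interval $[\sigma_a^+,\sigma_a^-]$. Say that a pair $(u,v)$ leaves $u$ and enters $v$. By linear programming duality, $\mathrm{OPT}$ is the minimum of $\sum_a\phi_a(0)+\sum_v\pi_v$ subject to $\sigma_a^+\le s_a\le\sigma_a^-$, $\pi,\nu,\mu\ge0$ and, for all $v\in V$,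
\begin{equation}\label{eq:flow}
\pi_v-\nu_v+\sum_{i\text{ leaves }v}\mu_i-\sum_{i\text{ enters }v}\mu_i-\sum_{a\text{ leaves }v}s_a+\sum_{a\text{ enters }v}s_a=c_v .
\end{equation}
Each variable appears in \eqref{eq:flow} at most once with coefficient $+1$ and at most once with coefficient $-1$, so the matrix is totally unimodular. The bounds and the right-hand side are integral, all variables are bounded below, and the minimum is finite. By Section~\ref{subsec:polyhedra} there is an integral optimal solution $(s,\pi,\nu,\mu)$.

\emph{Step 3: lifting.} Fix $a\in S$ and maximize the integral objective $-s_af+\gamma^az$ over $Q$. The maximum is $\max_f(\phi_a(f)-s_af)=\phi_a(0)$, because $\phi_a(f)-s_af-\phi_a(0)$ equals $(\sigma_a^+-s_a)f\le0$ for $f\ge0$ and $(\sigma_a^--s_a)f\le0$ for $f\le0$. Since the description of $Q$ is TDI, there is an integral $y^a\ge0$ with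
\[
y^a\beta=-s_a,\qquad y^aH=\gamma^a,\qquad y^ah=\phi_a(0).
\]
Use $\nu,\pi,\mu$ and the $y^a$ as multipliers for \eqref{eq:system}. The dual equations for $z^a$ are $y^aH=\gamma^a$. In the dual equation for $x_v$, an arc $a$ leaving $v$ contributes $y^a\beta=-s_a$ and an arc entering $v$ contributes $-y^a\beta=s_a$, so this equation is \eqref{eq:flow}. The value is $\sum_v\pi_v+\sum_ay^ah=\mathrm{OPT}$.
\end{proof}

\begin{remark}
Step 1 shows that a linear objective sees a soft arc as a concave function of $x_u-x_v$, as it must. Counting sees the arc as the function $k\mapsto\log w_k$, and the condition $w_1w_{-1}>w_0^2$ says precisely that this function is not concave.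
\end{remark}

\subsection{Proof of Theorem~\ref{thm:sparse}}

Let $T=T^{(7)}$, so $D=127$ and $\kappa=2$. Let $R$ be the number of rows of the system $\beta f+Hz\le h$ and let $C_1\ge1$ bound the absolute values of the entries of $\beta$ and $H$. For every network, the system \eqref{eq:system} defines a 0/1 polytope (Lemma~\ref{lem:vertices}), is TDI (Lemma~\ref{lem:tdi}), has coefficients of absolute value at most $C_1$, and has at most $2+127=129$ nonzeros in each row. A coordinate of $z^a$ occurs in at most $R$ rows. A variable $x_v$ whose node lies in $i$ implications and $j$ soft arcs occurs in at most $2+i+jR$ rows. So we only have to bound the degrees of the nodes.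

\begin{proof}[Proof of part (i)]
The reduction to $\#\mathrm{SAT}$ is inherited from Theorem~\ref{thm:main}. In the other direction, the nodes $p_v,q_v$ of $\mathcal{N}(\varphi,r)$ have unbounded degree. We split them into copies, which a cycle of implications forces to be equal, and spread the constraints over the copies.

Let $\deg\Gamma$ be the maximum degree of $\Gamma$ and $L=\max(M,r,\deg\Gamma)+1$. At each vertex $v$ of $\Gamma$, label the incident edges $e$ by distinct numbers $j_v(e)\in\{1,\dots,\deg\Gamma\}$. The network $\mathcal{N}'$ has nodes $p_v^i,q_v^i$ $(1\le i\le L)$ and $t_v^i$ $(1\le i\le r)$. Its implications are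
\[
p_v^1\le p_v^2\le\dots\le p_v^L\le p_v^1,\qquad q_v^1\le q_v^2\le\dots\le q_v^L\le q_v^1,\qquad t_v^i\le p_v^i\ \ (i\le r),
\]
and $p_u^{j_u(e)}\le q_v^{j_v(e)}$ for each oriented edge $e=(u,v)$. Its soft arcs are $(p_v^i,q_v^i)$ and $(q_v^i,p_v^i)$ for $i\le M$. In a feasible 0/1 vector all copies of $p_v$ are equal, and so are all copies of $q_v$. Hence the feasible vectors of $\mathcal{N}'$ correspond bijectively to those of $\mathcal{N}(\varphi,r)$, with equal weights in \eqref{eq:count}, and the two polytopes have the same number of vertices. The size of $\mathcal{N}'$ is polynomial in $m$ and $r$. So the reduction of Proposition~\ref{prop:hard} works when the oracle is called on the system \eqref{eq:system} of $\mathcal{N}'$.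

Each node of $\mathcal{N}'$ lies in at most four implications (two in its cycle, at most one with a node $t_v^i$, at most one from an edge of $\Gamma$) and in at most two soft arcs. Every column thus has at most $6+2R$ nonzeros, and $C=\max(C_1,129,6+2R)$ works.
\end{proof}

\begin{proof}[Proof of part (ii)]
For an exponential gap in terms of $N$, the number of variables must be linear in $m$, so $r$ has to be a constant. A constant $r$ suffices if $\alpha$ drops by a constant fraction of $m$ in the unsatisfiable case. This is provided by the PCP theorem in the form given by Feige~\cite{Feige}: there is $\eta>0$ such that, for 3-CNF formulas with three distinct variables in each clause and each variable in exactly five clauses, it is NP-hard to distinguish satisfiable formulas from those in which at most $(1-\eta)m$ of the $m$ clauses can be satisfied simultaneously.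

Such a formula $\varphi$ is reduced. Let $r=\lceil15/\eta\rceil$ and $M=2r\kappa=4r$, and map $\varphi$ to the system \eqref{eq:system} of $\mathcal{N}(\varphi,r)$ and the number $K=g^{nM}2^{rm}$; this takes polynomial time. If $\varphi$ is satisfiable, then $Z\ge K$ by \eqref{eq:sandwich}. If at most $(1-\eta)m$ clauses can be satisfied, then $\alpha\le(1-\eta)m$ by Lemma~\ref{lem:conflict}, and \eqref{eq:upper} gives
\[
Z\le g^{nM}\,2^{14m+r(1-\eta)m}=K\,2^{(14-r\eta)m}\le K\,2^{-m}.
\]
Each vertex of $\Gamma$ accounts for $2+r$ nodes and $2M$ soft arcs with $127$ coordinates each, so $N=n(2+r+254M)\le C_0m$ with the constant $C_0=7(2+r+254M)$. With $\delta=1/C_0$ we have $2^{-m}\le2^{-\delta N}$.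

A vertex $(j,\tau)$ of $\Gamma$ has $6$ neighbors from clause $j$. Each of the three variables of clause $j$ occurs in four other clauses, and each of these has $7$ vertices. So the degrees in $\Gamma$ are at most $6+3\cdot4\cdot7=90$. Every node lies in at most $r+90$ implications and $2M$ soft arcs, and $C=\max(C_1,129,92+r+2MR)$ works.
\end{proof}

\section{The dichotomy for templates}\label{sec:dichotomy}

It remains to see that templates with $w_1w_{-1}\le w_0^2$ lead back to $\#\mathrm{BIS}$. We first identify systems of implications with partial orders.

\begin{lemma}\label{lem:implications}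
The problem of counting the feasible vectors $x\in\{0,1\}^V$ of a given system of implications $(V,I)$ and the problem $\#\mathrm{Downsets}$ reduce parsimoniously to each other.
\end{lemma}

\begin{proof}
Given a partial order on $V$, let $I$ consist of the pairs $(u,v)$ with $v$ smaller than $u$. Then $x$ is feasible if and only if it is the indicator of a downset. Conversely, view $(V,I)$ as a directed graph. A feasible $x$ is nondecreasing along directed paths, hence constant on each strongly connected component. Order the components by declaring a component smaller than another if it can be reached from the other. This is a partial order, computable in polynomial time, and the feasible vectors are the indicators of the unions of components that form a downset.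
\end{proof}

Arrange the weights of a soft arc $(u,v)$ in a matrix with rows indexed by $x_u$ and columns by $x_v$. Its determinant is $\Delta=w_0^2-g$. Rescaling rows and columns concentrates the interaction in one entry:
\[
w_0g\begin{pmatrix}w_0&w_{-1}\\w_1&w_0\end{pmatrix}=\begin{pmatrix}w_0&0\\0&w_1\end{pmatrix}\begin{pmatrix}g&g\\g&g+\Delta\end{pmatrix}\begin{pmatrix}w_0&0\\0&w_{-1}\end{pmatrix}.
\]
Indeed, the entries on the right are $w_0^2g$, $w_0w_{-1}g$, $w_1w_0g$ and $w_1w_{-1}(g+\Delta)=gw_0^2$. Written as a function of $x_u,x_v\in\{0,1\}$, this is
\begin{equation}\label{eq:factor}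
w_0g\cdot w_{x_u-x_v}=\bigl(w_0^{1-x_u}w_1^{x_u}\bigr)\bigl(w_0^{1-x_v}w_{-1}^{x_v}\bigr)\bigl(g+\Delta x_ux_v\bigr).
\end{equation}
If $\Delta\ge0$, the last factor is a bonus for $x_u=x_v=1$, and a bonus can be produced by new variables that lie below both $x_u$ and $x_v$. If $\Delta<0$ it is a penalty, and we are in the case of Section~\ref{sec:reduction}.

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
For every integral $T$ we have $\#T\le_{\mathrm{AP}}\#\mathrm{PolytopeVertices}\le_{\mathrm{AP}}\#\mathrm{SAT}$. If $w_1w_{-1}>w_0^2$, Proposition~\ref{prop:hard} gives the converse.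

Let now $w_1w_{-1}\le w_0^2$, so $\Delta\ge0$. For $S=\emptyset$, formula \eqref{eq:count} counts the feasible vectors of $(V,I)$, so $\#\mathrm{BIS}\le_{\mathrm{AP}}\#\mathrm{Downsets}\le_{\mathrm{AP}}\#T$ by (F5) and Lemma~\ref{lem:implications}.

For the converse we replace each soft arc by implications on new variables. A \emph{chain} of length $k\ge0$ is a list of new 0/1 variables with $y_1\ge y_2\ge\dots\ge y_k$. A solution is determined by its number of ones, which lies in $\{0,\dots,k\}$, and $y_i=1$ exactly when this number is at least $i$. We use three gadgets, where $x$ is an old variable and $k\ge1$.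
\begin{enumerate}
\item[(a)] A chain of length $k-1$ with all $y_i\le x$ has $k$ solutions if $x=1$ and one if $x=0$; this is the factor $k^x$.
\item[(b)] A chain of length $k-1$ with all $y_i\ge x$ has $k$ solutions if $x=0$ and one if $x=1$; this is the factor $k^{1-x}$.
\item[(c)] If $\Delta\ge1$, take a chain of length $g-1+\Delta$ with $y_g\le x_u$ and $y_g\le x_v$. The number of ones may be any of $0,\dots,g-1$, since then $y_g=0$. It may be one of the $\Delta$ values $g,\dots,g-1+\Delta$ if and only if $x_u=x_v=1$. This is the factor $g+\Delta x_ux_v$. If $\Delta=0$, a chain of length $g-1$ with no further constraint gives the constant factor $g$.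
\end{enumerate}
For each soft arc $(u,v)$ add, on new variables of their own, gadget (b) with $k=w_0$ and gadget (a) with $k=w_1$ at $x_u$, gadget (b) with $k=w_0$ and gadget (a) with $k=w_{-1}$ at $x_v$, and gadget (c). Together with $I$ this is a system of implications $(V',I')$, with a constant number of new variables and implications per soft arc because $T$ is fixed. By \eqref{eq:factor}, a feasible $x\in\{0,1\}^V$ has exactly $\prod_{(u,v)\in S}w_0g\,w_{x_u-x_v}$ extensions to a feasible vector of $(V',I')$. By \eqref{eq:count}, the number of feasible vectors of $(V',I')$ is $(w_0g)^{|S|}\,\#T(V,I,S)$. Lemma~\ref{lem:implications}, (F2) and (F5) give $\#T\le_{\mathrm{AP}}\#\mathrm{Downsets}\le_{\mathrm{AP}}\#\mathrm{BIS}$.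

The statement about $T^{(d)}$ follows from Lemma~\ref{lem:Td}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Feige}
Feige, \emph{A threshold of $\ln n$ for approximating set cover}, JACM (1998).

\bibitem{GJ}
Heng Guo and Mark Jerrum, \emph{Counting vertices of integral polytopes defined by facets}, arXiv:2105.01469 (2021).

\end{thebibliography}
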